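# Splitting a polynomial of degree $2n$ into two factors of degree $n$ with controlled norms

## The free factorization in $H^1$, and the same guess for polynomials

Let $\mathbb D$ be the unit disk, $\mathbb T$ the unit circle, $m$ the normalized Lebesgue measure on $\mathbb T$, and $\|f\|_p=\left(\int_{\mathbb T}|f|^p\,dm\right)^{1/p}$. "Polynomial" means a polynomial in $z$ with complex coefficients, regarded as a function on $\mathbb T$. Every polynomial $p$ of degree at most $2n$ is a product $p=qr$ of two polynomials of degree at most $n$: distribute the zeros. We ask whether this can always be done so that the factors are not too large. Is there an absolute constant $C$, independent of $n$, such that every $p$ of degree at most $2n$ has such a factorization with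
$$\|q\|_2\,\|r\|_2\le C\,\|p\|_1\ ?$$

The first guess is yes. By Cauchy–Schwarz, $\|p\|_1\le\|q\|_2\|r\|_2$ always holds, and in the Hardy space the reverse is free. For $1\le p\le\infty$ let $H^p$ be the Hardy space in $\mathbb D$, with functions identified with their boundary values. A nonzero $f\in H^1$ is $f=IF$ with $I$ inner and $F$ outer. Since $F$ has no zeros in $\mathbb D$, it has a square root $F^{1/2}\in H^2$, and $f=(IF^{1/2})\cdot F^{1/2}$ with $\|IF^{1/2}\|_2\|F^{1/2}\|_2=\|f\|_1$. So the constant is $1$ if degrees do not matter.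

Let $C_n$ be the infimum of all $C$ such that every polynomial $p$ of degree $\le 2n$ can be written as $p=qr$ with $\deg q,\deg r\le n$ and $\|q\|_2\|r\|_2\le C\|p\|_1$. Then $C_n\ge1$, and the guess is that $C_n$ is bounded. Let us test it.

*Constants.* For $n=0$ everything is constant and $C_0=1$.

*Squares.* If $p=q^2$, then $\|q\|_2\|q\|_2=\|p\|_1$: no loss. This covers $(1+z)^{2n}$, for instance.

*Nonnegative trigonometric polynomials.* If $z^{-n}p\ge0$ on $\mathbb T$, the Fejér–Riesz theorem gives $z^{-n}p=|q|^2$ with $\deg q\le n$. On $\mathbb T$ the function $r=z^n\overline q$ is again a polynomial of degree at most $n$, and $p=qr$ with $\|q\|_2\|r\|_2=\|p\|_1$.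

*Equally spaced zeros.* Let $p=z^{2n}-1=(z^n-1)(z^n+1)$ with $n\ge1$. The factors have norm $\sqrt2$ each, and $\|p\|_1=\frac1{2\pi}\int_0^{2\pi}2|\sin\frac t2|\,dt=\frac4\pi$. The ratio is $\pi/2$ for every $n$. For $n=1$ this factorization is forced up to constants, so $C_1\ge\pi/2>1$: the constant $1$ of $H^1$ is already lost.

*The case $n=1$.* Let $p=(z-\xi)(z-\omega)$ with $|\xi|\ge|\omega|$ and $\mu=\max(1,|\xi+\omega|,|\xi\omega|)$. Each coefficient of $p$ is at most $\|p\|_1$ in modulus, so $\|p\|_1\ge\mu$. Moreover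
$$\|z-\xi\|_2^2\|z-\omega\|_2^2=1+|\xi|^2+|\omega|^2+|\xi\omega|^2 .$$
If $|\xi|\ge2|\omega|$, then $|\xi+\omega|\ge|\xi|/2$, so $|\xi|^2\le4\mu^2$ and $|\omega|^2\le\mu^2$, and the sum is at most $7\mu^2$. If $|\xi|<2|\omega|$, then $|\xi|^2\le2|\xi\omega|\le2\mu^2$ and $|\omega|^2\le|\xi\omega|\le\mu^2$, and the sum is at most $5\mu^2$. For $p=z-\omega$ take $q=1$: the cost is $\sqrt{1+|\omega|^2}\le\sqrt2\max(1,|\omega|)$. Hence $\pi/2\le C_1\le\sqrt7$.

So far the guess survives. It also has a structural reason. For an inner function $\theta$ put $H^p_-=\overline{zH^p}$, $K^p_\theta=H^p\cap\theta H^p_-$ and $K_\theta=K^2_\theta=H^2\ominus\theta H^2$. Take $\theta=z^{n+1}$. An element of $\theta H^2_-=z^{n+1}\overline{zH^2}$ has only frequencies $\le n$, so $K_\theta$ is the space of polynomials of degree at most $n$. In the same way $K^1_{\theta^2/z}$, with $\theta^2/z=z^{2n+1}$, is the space of polynomials of degree at most $2n$. For example, $n=1$ gives $\theta=z^2$, $K_\theta=\operatorname{span}\{1,z\}$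 and $K^1_{\theta^2/z}=\operatorname{span}\{1,z,z^2\}$. Thus $K^1_{\theta^2/z}=K_\theta\cdot K_\theta$, and we are asking for a norm controlled version of this identity. The problem is posed in Anton Baranov, Roman Bessonov, Vladimir Kapustin, "Symbols of truncated Toeplitz operators", arXiv:1009.5123 (2010). With four products instead of one the answer is yes, by a result of Volberg: there is an absolute $C$ such that every $p$ of degree at most $2n$ is $\sum_{k=1}^4q_kr_k$ with $\deg q_k,\deg r_k\le n$ and $\sum_{k=1}^4\|q_k\|_2\|r_k\|_2\le C\|p\|_1$.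

## $C_n$ lies between two powers of $n$

The guess is wrong. Throughout, $0^0=1$, the letters $c,C$ denote absolute positive constants that may change from line to line, and $\log$ is natural.

**Theorem 1.** Put $\gamma=1-\frac12\log_23=\frac12\log_2\frac43=0.2075\ldots$ There is an absolute $c>0$ with
$$C_n\ge c\,\frac{n^\gamma}{(\log n)^2}\qquad(n\ge2).$$
In particular $C_n\to\infty$, and norm controlled factorization with an absolute constant is impossible. It fails even for polynomials of exact degree $2n$ all of whose zeros lie on $\mathbb T$.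

**Theorem 2.** There are absolute constants $K,\kappa$ with $C_n\le Kn^\kappa$ for all $n\ge1$. If $n\ge1$, $\deg p=2n$ and all zeros of $p$ lie on $\mathbb T$, one can even achieve $\|q\|_2\|r\|_2\le8n(n+1)\|p\|_1$.

Together they give $\log C_n\asymp\log n$ as $n\to\infty$. The exact exponent is not determined here.

We start with the sensible approach to a positive answer. It proves the second half of Theorem 2, and the place where it loses shows how to build the counterexample.

## Distributing zeros and the imbalance $\log|q/r|$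

The Hardy space factorization breaks at once: $F^{1/2}$ is usually not a polynomial. For $p=z^2-1$, which is outer, a square root would need zeros of multiplicity $\frac12$ at $\pm1$. A polynomial can only hand each zero, whole, to $q$ or to $r$. So choose a subset of the zeros and try to keep $|q|\approx|r|\approx|p|^{1/2}$ on $\mathbb T$.

**Step A: all zeros can be placed in the closed disk.** *This step describes the available factorizations.* Let $n\ge1$, $p\ne0$, $\deg p\le 2n$. List $2n$ zeros $\zeta_1,\dots,\zeta_{2n}$ in $\mathbb C\cup\{\infty\}$, with $\infty$ taken $2n-\deg p$ times. Put $w_j=\zeta_j$ if $|\zeta_j|\le1$, $w_j=1/\overline{\zeta_j}$ if $1<|\zeta_j|<\infty$, and $w_j=0$ if $\zeta_j=\infty$. For $|z|=1$ we have $|z-\zeta|=|\zeta||z-1/\overline\zeta|$ and $|z-0|=1$. Hence $|p|=c_p\prod_{j=1}^{2n}|z-w_j|$ on $\mathbb T$ with some $c_p>0$. (Example: $n=1$, $p=z-3$ has zeros $3,\infty$, so $w_1=\frac13$, $w_2=0$ and $|p|=3|z-\frac13||z|$ on $\mathbb T$.) For $S\subset\{1,\dots,2n\}$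 with $|S|=n$, give $q$ the finite $\zeta_j$ with $j\in S$ and $r$ the finite $\zeta_j$ with $j\notin S$. Both degrees are at most $n$. After dividing the leading constant suitably between them,
$$|q|=c_p^{1/2}\prod_{j\in S}|z-w_j|,\qquad|r|=c_p^{1/2}\prod_{j\notin S}|z-w_j|\qquad\text{on }\mathbb T. \tag{1}$$

**Step B: neighborhoods of the zeros may be ignored.** *This step removes the points where $\log|q/r|$ is infinite.* Let
$$\eta=\frac1{2n(n+1)}\le\frac14,\qquad E=\{\zeta\in\mathbb T:|\zeta-w_j|\ge\eta\text{ for all }j\}.$$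
For $|w|\le1$ the set $\{\zeta\in\mathbb T:|\zeta-w|<\eta\}$ is empty or an arc. Any two of its points are less than $2\eta\le\frac12$ apart, so it contains no antipodal points and its half-angle $\varphi$ is less than $\pi/2$. Its end-chord gives $2\sin\varphi\le2\eta$, hence $\varphi\le\frac\pi2\eta$, and its $m$-measure is $\varphi/\pi\le\eta/2$. Therefore $m(\mathbb T\setminus E)\le2n\cdot\frac\eta2=\frac1{2(n+1)}$. If $\deg q\le n$, Cauchy–Schwarz on the coefficients gives $\|q\|_\infty^2\le(n+1)\|q\|_2^2$, so $\int_{\mathbb T\setminus E}|q|^2dm\le\frac12\|q\|_2^2$. Hence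
$$\|q\|_2^2\le2\int_E|q|^2dm,\qquad\|r\|_2^2\le2\int_E|r|^2dm. \tag{2}$$
On $E$ put $u=\log|q/r|$, the imbalance of the splitting. Since $|p|=|q||r|$,
$$|q|^2=|p|e^{u},\qquad|r|^2=|p|e^{-u}\qquad\text{on }E. \tag{3}$$

**Step C: alternate the zeros, if they lie on $\mathbb T$.** *This step proves the second half of Theorem 2.* Let $\deg p=2n$ and let all zeros $w_1,\dots,w_{2n}$ lie on $\mathbb T$, in counterclockwise order. Give $q$ the odd indices and $r$ the even ones. Fix $\zeta\in E$. Since $2n$ is even, a cyclic relabelling changes $u(\zeta)$ at most in sign, so let the labelling start at $\zeta$. The numbers $\ell_j=\log|\zeta-w_j|$ lie in $[\log\eta,\log2]$, and for some index $J$ they satisfy $\ell_1\le\dots\le\ell_J\ge\ell_{J+1}\ge\dots\ge\ell_{2n}$. Now $\pm u(\zeta)=\sum_i(\ell_{2i-1}-\ell_{2i})$. A pair with $2i\le J$ contributes a term $\le0$. These pairs are disjoint steps of an increasing sequence, so together they contribute at least $-(\ell_J-\ell_1)\ge-\log(2/\eta)$.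 A pair with $2i-1\ge J$ contributes a term $\ge0$, and together these contribute at most $\log(2/\eta)$. Every pair is of one of the two kinds. So $|u|\le\log(2/\eta)$ on $E$, and (2), (3) give $\|q\|_2^2,\|r\|_2^2\le\frac4\eta\|p\|_1$, that is,
$$\|q\|_2\|r\|_2\le8n(n+1)\|p\|_1 .$$

**Where alternation loses.** We only know $e^{|u|}\le2/\eta$, and the loss can be real. Let
$$p=(z^2-1)^{2M}(z-i)(z+i),\qquad n=2M+1,\quad M\ge1 .$$
Going around $\mathbb T$ we meet $2M$ zeros at $1$, one at $i$ (index $2M+1$), $2M$ at $-1$, and one at $-i$ (index $4M+2$). Alternation gives $q=(z^2-1)^M(z-i)$ and $r=(z^2-1)^M(z+i)$. Everything can be computed. With $z=ie^{it}$ we have $|z^2-1|=2|\cos t|$ and $|z^2+1|=2|\sin t|$, so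
$$\|p\|_1=\frac{4}{2\pi}\,2^{2M+1}\int_0^{\pi/2}\cos^{2M}t\,\sin t\,dt=\frac{4\cdot4^M}{\pi(2M+1)} .$$
Also $\int|z^2-1|^{2M}dm=\sum_k\binom Mk^2=\binom{2M}M=:4^M\mu_M$. The substitution $z\mapsto-z$ shows $\|q\|_2=\|r\|_2$, and $|z-i|^2+|z+i|^2=4$, so $\|q\|_2\|r\|_2=2\cdot4^M\mu_M$. Since $\mu_M/\mu_{M-1}=\frac{2M-1}{2M}$, the sequence $M\mu_M^2$ increases (the ratio of consecutive terms is $\frac{(2M-1)^2}{4M(M-1)}>1$) from the value $\frac14$ at $M=1$, while $(2M+1)\mu_M^2$ decreases (ratio $\frac{4M^2-1}{4M^2}$) from the value $1$ at $M=0$. So $\frac1{2\sqrt M}\le\mu_M\le\frac1{\sqrt{2M+1}}$, and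
$$\frac{\|q\|_2\|r\|_2}{\|p\|_1}=\frac\pi2(2M+1)\mu_M\ge\frac\pi2\sqrt M .$$
Alternation loses a factor of order $\sqrt n$. The reason: the mass of $p$ sits near $\pm i$, and $q$ has a zero at $i$ but none at $-i$, so $q$ is large near $-i$ while $r$ is large near $i$. For this $p$ there is a cure. Let one factor take both of $\pm i$ and the other take neither: $q=(z-1)^M(z+1)^{M+1}$, $r=(z-1)^M(z+1)^{M-1}(z^2+1)$. Averaging over $z\mapsto-z$ with $|z-1|^2+|z+1|^2=4$, and using $|z^2+1|^2=4-|z^2-1|^2$, we get $\|q\|_2^2=2\binom{2M}M$ and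
$$\|r\|_2^2=2\Bigl(4\tbinom{2M-2}{M-1}-\tbinom{2M}M\Bigr)=\frac{2}{2M-1}\tbinom{2M}M ,$$
because $\binom{2M-2}{M-1}=\frac{M}{2(2M-1)}\binom{2M}M$. Now the ratio is $\frac\pi2\,\frac{2M+1}{\sqrt{2M-1}}\,\mu_M\le\frac\pi2\sqrt{\frac{2M+1}{2M-1}}\le\frac{\pi\sqrt3}2$, which is bounded.

So one rule can fail where another succeeds. To prove Theorem 1 we need a polynomial for which every distribution fails.

## Two clusters in a Gaussian weight, and one far zero

Keep the factor $(z^2-1)^{2M}$. Near $\pm i$ write $z=\pm ie^{it}$ with $t=\delta x$, $\delta=M^{-1/2}$. Then $|z^2-1|^{2M}=2^{2M}\cos^{2M}(\delta x)$, and for fixed $x$ this is $2^{2M}(e^{-x^2}+o(1))$ as $M\to\infty$. The zeros at $\pm1$ produce a Gaussian weight around each of $i$ and $-i$ at the scale $\delta$. Put $a$ further zeros near $i$ and $a$ near $-i$, at distances comparable to $\delta$ in terms of $M$. Then $n=2M+a$. Near $i$, each zero of the cluster at $i$ contributes a factor of order $\delta$, and each zero of the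 other cluster contributes a factor of about $2$. Here is the plan; its estimates are proved in the next sections.

*Unequal counts are ruinous.* Suppose $q$ takes $\alpha$ zeros near $i$ and $\beta$ near $-i$, with $\beta>\alpha$. Bound $\|q\|_2$ below near $i$ and $\|r\|_2$ below near $-i$. In powers of $\delta$, $\|q\|_2^2\|r\|_2^2$ is at least of order $\delta^{2\alpha+1}\delta^{2(a-\beta)+1}$, while $\|p\|_1^2$ is of order $\delta^{2a+2}$. The loss is $\delta^{-2(\beta-\alpha)}=M^{\beta-\alpha}$, and $M$ can be taken huge compared with $2^a$. This is the phenomenon of the example above.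

*Equal counts can be harmless.* If both clusters are $a$-fold zeros, at $i$ and $-i$, and $a$ is even, then $p=\bigl((z^2-1)^M(z^2+1)^{a/2}\bigr)^2$ is a perfect square and nothing is lost. The two clusters must be made different.

*An asymmetry.* Keep the $a$-fold zero at $i$. Near $-i$ put one zero at $x=Y$, far out on the scale $x$. For moderate $x$ its factor $|x-Y|$ is about $Y$, and only one of $q$, $r$ can receive it. If $q$ does, we bound $\|q\|_2$ below near $-i$, where it profits from $Y$, and $\|r\|_2$ below near $i$. But $Y$ also enlarges $p$ near $-i$. We compensate by choosing the other $a-1$ zeros near $-i$ so that $p$ is as small as possible there. Monic polynomials of degree $l$ in a Gaussian weight can be quite small: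
$$\int x^{2l}e^{-2x^2}dx=2^{-l-1/2}\,\Gamma(l+\tfrac12),\qquad\min_{P\text{ monic},\,\deg P=l}\int P^2e^{-2x^2}dx=\sqrt{\pi/2}\;l!\,4^{-l},$$
the minimum being attained by the Hermite polynomial (recalled below). So near $-i$ Hermite zeros make $\|p\|_1$ smaller by about $2^{-a/2}$ than an $a$-fold zero would, and $Y=2^{a/2}$ exactly uses up this gain: $p$ is no larger near $-i$ than near $i$.

*The balance.* Up to powers of $a$ and common factors, $\|p\|_1^2$ will be $(a/2e)^a$. If $q$ gets $k$ zeros from each cluster, including the far one, then near $-i$ its squared norm will be at least $Y^2(k/2e)^k$, whichever zeros they are, and near $i$ the squared norm of $r$ will be at least $((a-k)/e)^{a-k}$. The product is at least $Y^2(a/3e)^a$ for every $k$. Compared with $(a/2e)^a$ we lose $(2/3)^a$ and gain $Y^2=2^a$. The net gain is $(4/3)^a$. Without the factor $Y^2$ the same bookkeeping would give only $(2/3)^a$, which says nothing. Since $n$ will be about $2^a$ up to powers of $a$,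 an exponential gain in $a$ is a power of $n$.

## Hermite zeros and the polynomial $p$

**Step 1: parameters.** *This step fixes the sizes so that all later error terms are bounded.* Let $a\ge8$ and $M\ge a^22^a$ be integers, and set
$$\delta=M^{-1/2},\qquad Y=2^{a/2},\qquad n=2M+a .$$
Then $Y\delta\le2^{a/2}/(a2^{a/2})=1/a$. Also $\sqrt a\le Y/4$: at $a=8$ this reads $2.83\ldots\le4$, and $2^a/a$ increases with $a$.

**Step 2: Hermite polynomials for $e^{-2x^2}$.** *This step locates the zeros and records two norm estimates.* Let $h_k$ be the monic polynomial of degree $k$ orthogonal to all polynomials of lower degree in $L^2(e^{-2x^2}dx)$, and let $\|\cdot\|$ denote the norm of that space. It is the monic polynomial of degree $k$ of least norm, since any other one is $h_k$ plus something orthogonal to $h_k$. By parity, $h_{k+1}=xh_k-c_kh_{k-1}$. Pairing with $h_{k-1}$ gives $c_k\|h_{k-1}\|^2=\langle xh_k,h_{k-1}\rangle=\langle h_k,xh_{k-1}\rangle=\|h_k\|^2$. Integration by parts gives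
$$\int h_k'h_{k-1}e^{-2x^2}=\int4x\,h_kh_{k-1}e^{-2x^2}-\int h_kh_{k-1}'e^{-2x^2}.$$
The left side is $k\|h_{k-1}\|^2$, the first term on the right is $4\|h_k\|^2$, and the last integral vanishes. Hence $\|h_k\|^2=\frac k4\|h_{k-1}\|^2$, so that
$$h_{k+1}=xh_k-\tfrac k4h_{k-1},\qquad\|h_k\|^2=\sqrt{\pi/2}\;\frac{k!}{4^k}.$$
For example $h_1=x$, $h_2=x^2-\frac14$, $h_3=x^3-\frac34x$. For $e_k=h_k/\|h_k\|$ this reads $xe_k=b_{k+1}e_{k+1}+b_ke_{k-1}$ with $b_k=\sqrt k/2$.

Let $h=h_{a-1}$. If $h(y)=0$, the vector $(e_0(y),\dots,e_{a-2}(y))$ is nonzero (as $e_0\ne0$), and since $e_{a-1}(y)=0$ it is an eigenvector, with eigenvalue $y$, of the real symmetric tridiagonal matrix with zero diagonal and off-diagonal entries $b_1,\dots,b_{a-2}$. Hence $y$ is real, and bounding row sums, $|y|\le2\max_{k\le a-2}b_k\le\sqrt a$. So the zeros $y_1,\dots,y_{a-1}$ of $h$ are real with $|y_j|\le\sqrt a$. (For $h_3$, that is $a=4$, the zeros are $0,\pm\frac{\sqrt3}2$, indeed within $[-2,2]$.)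

If $\deg f\le N$, multiplication by $x$ acts on the coefficients of $f$ in the basis $(e_k)$ as a sum of two weighted shifts with weights at most $b_{N+1}$, so $\|xf\|\le2b_{N+1}\|f\|=\sqrt{N+1}\,\|f\|$. Applied twice, $\|x^2h\|\le\sqrt{a+1}\sqrt a\,\|h\|\le(a+1)\|h\|$. Therefore $\|(1+x^2)h\|\le(a+2)\|h\|$.

**Step 3: the polynomial.** *This step defines the counterexample.* Put $y_a=Y$ and $\theta_j=\delta y_j$. Since $\sqrt a\le Y$, $|\theta_j|\le Y\delta\le1/a$. Define
$$A(z)=(z-i)^a,\qquad B(z)=\prod_{j=1}^a\bigl(z+ie^{i\theta_j}\bigr),\qquad p(z)=(z^2-1)^{2M}A(z)B(z).$$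
Then $\deg p=4M+2a=2n$ and all zeros lie on $\mathbb T$. The zeros of $B$ lie near $-i$, hence differ from $\pm1$ and $i$. The zero $-ie^{i\theta_a}$ will be called the $Y$-zero.

## The norm of $p$

**Step 4: an upper bound for $\|p\|_1$.** *This step shows that the two halves of the circle contribute equally much, up to constants.* Parametrize the upper half circle by $z=ie^{it}$ and the lower one by $z=-ie^{it}$, $|t|\le\pi/2$. On both, $|z^2-1|=2\cos t$, and $\cos t\le e^{-t^2/2}$ (because $\tan t\ge t$ on $[0,\frac\pi2)$), so $|z^2-1|^{2M}\le2^{2M}e^{-Mt^2}$. On the upper half, $|A|=|2\sin\frac t2|^a\le|t|^a$ and $|B|\le2^a$. On the lower half, $|A|\le2^a$ and $|B|=\prod_j|2\sin\frac{t-\theta_j}2|\le\prod_j|t-\theta_j|$. With $t=\delta x$, $\prod_j|t-\theta_j|=\delta^a|x-Y||h(x)|$ and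
$$\|p\|_1\le\frac{2^{2M+a}\delta^{a+1}}{2\pi}(I_1+I_2),\quad I_1=\int_{\mathbb R}|x|^ae^{-x^2}dx,\quad I_2=\int_{\mathbb R}|x-Y||h(x)|e^{-x^2}dx .$$

*The integral $I_1$.* We have $I_1\le\pi\max_x(1+x^2)|x|^ae^{-x^2}$. Since $\max_x|x|^se^{-x^2}=(s/2e)^{s/2}$, attained at $x^2=s/2$, the maximum is at most
$$\Bigl(\frac a{2e}\Bigr)^{a/2}+\frac{a+2}{2e}\Bigl(1+\frac2a\Bigr)^{a/2}\Bigl(\frac a{2e}\Bigr)^{a/2}\le\Bigl(1+\frac{a+2}2\Bigr)\Bigl(\frac a{2e}\Bigr)^{a/2},$$
so $I_1\le Ca(a/2e)^{a/2}$.

*The integral $I_2$.* Since $Y\ge1$, $|x-Y|\le Y(1+|x|)$, and $(1+|x|)^2\le2(1+x^2)$. Inserting $(1+x^2)^{\mp1/2}$ and using Cauchy–Schwarz,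
$$I_2\le Y\Bigl(\int\frac{dx}{1+x^2}\Bigr)^{1/2}\Bigl(2\int(1+x^2)^2h^2e^{-2x^2}dx\Bigr)^{1/2}\le CYa\|h\|\le CYa\Bigl(\frac{(a-1)!}{4^a}\Bigr)^{1/2}.$$
From $\log(a-1)!\le\int_1^a\log x\,dx=a\log a-a+1$ we get $(a-1)!\le e(a/e)^a$. Hence $I_2\le CaY(a/4e)^{a/2}=Ca(a/2e)^{a/2}$ by the choice $Y=2^{a/2}$.

Altogether
$$\|p\|_1^2\le Ca^2\,2^{4M+2a}\,\delta^{2a+2}\Bigl(\frac a{2e}\Bigr)^a. \tag{4}$$

## Lower bounds near $i$ and near $-i$

A factor of $p$ contains $(z-1)^{k_1}(z+1)^{k_2}$, and we do not control $k_1$ and $k_2$ separately.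

**Step 5: only $k_1+k_2$ matters.** *This step removes the dependence on how the zeros at $\pm1$ are shared.* Let $k_1,k_2\ge0$ be integers with $k_1+k_2=2M+s$, $|s|\le a$, and $F=|z-1|^{2k_1}|z+1|^{2k_2}$. On either half circle $t\mapsto-t$ is the reflection $z\mapsto-\overline z$, which interchanges $|z-1|$ and $|z+1|$, and $|z-1||z+1|=2\cos t$. So
$$F(t)F(-t)=(2\cos t)^{2(2M+s)}. \tag{5}$$
For $0\le t\le\frac12$, convexity of $\tan$ gives $\tan t\le2t\tan\frac12\le\sqrt2\,t$, since $\tan\frac12<\tan\frac\pi6<\frac{\sqrt2}2$. So $t+\frac23t^3-\tan t$, with derivative $2t^2-\tan^2t\ge0$, is nonnegative there. Integrating, $\log\cos t\ge-\frac{t^2}2-\frac{t^4}6$ for $|t|\le\frac12$. Let $t=\delta x$ with $|x|\le2\sqrt a$. Then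
$$|t|\le2\sqrt a\,\delta\le\frac{Y\delta}2\le\frac1{2a},\qquad|t-\theta_j|\le\frac2a .$$
Since $2M+s\le3M$ and $x^2\le4a$,
$$(2M+s)\log\cos t\ge-x^2-\frac{ax^2}{2M}-\frac{x^4}{2M}\ge-x^2-\frac{10a^2}M\ge-x^2-1, \tag{6}$$
the last step because $10a^2/M\le10\cdot2^{-8}$.

**Step 6: a lower bound near $i$.** *This step handles the factor measured at the $a$-fold zero.*

**Lemma L1.** If $f=(z-1)^{k_1}(z+1)^{k_2}(z-i)^lD$ with $k_1+k_2=2M+s$, $|s|\le a$, $0\le l\le a$ and $D$ a product of $v\le a$ of the factors of $B$, then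
$$\|f\|_2^2\ge c\,2^{2M+s+2v}\,\delta^{2l+1}(l/e)^l .$$

**Proof.** Take $z=ie^{it}$ with $t=\delta x$, $|x|\in[\sqrt l,\sqrt l+1]$; here $\sqrt l+1\le2\sqrt a$. A factor of $D$ has modulus $2\cos\frac{t-\theta_j}2\ge2\bigl(1-\frac1{2a^2}\bigr)$, so $|D|^2\ge2^{2v}(1-\frac v{a^2})\ge\frac14 2^{2v}$. From $\sin y\ge y-\frac{y^3}6$ for $y\ge0$, $|2\sin\frac t2|\ge|t|(1-\frac{t^2}{24})$, so $|z-i|^{2l}\ge|t|^{2l}(1-\frac{lt^2}{12})\ge\frac12|t|^{2l}$. By the arithmetic–geometric mean inequality, (5) and (6),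
$$F(t)+F(-t)\ge2(2\cos t)^{2M+s}\ge2e^{-1}2^{2M+s}e^{-x^2}.$$
Adding the contributions of $t$ and $-t$,
$$\|f\|_2^2\ge c\,2^{2M+s+2v}\,\delta^{2l+1}\int_{\sqrt l}^{\sqrt l+1}x^{2l}e^{-x^2}dx .$$
The integrand decreases on $[\sqrt l,\infty)$, so the integral is at least the value at the right end. For $l\ge1$, using $\log(1+w)\ge w-\frac{w^2}2$ with $w=l^{-1/2}$, the logarithm of that value is
$$l\log l+2l\log(1+l^{-1/2})-(\sqrt l+1)^2\ge l\log l+2\sqrt l-1-l-2\sqrt l-1=l\log l-l-2 .$$
For $l=0$ the integral is at least $e^{-1}$. $\square$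

**Step 7: a lower bound near $-i$.** *Here we do not know which zeros of $B$ the factor received, so the bound must hold for every choice; averaging $\log|f|^2$ against an arcsine law does this.* For $\tau>0$ let $d\sigma=\frac{dt}{\pi\sqrt{\tau^2-t^2}}$ on $[-\tau,\tau]$, the law of $\tau\cos\varphi$ with $\varphi$ uniform. It is an even probability measure with $\int t^2d\sigma=\tau^2/2$, and for all real $\theta$
$$\int\log|t-\theta|\,d\sigma(t)\ge\log\frac\tau2,\qquad\text{with equality for }|\theta|\le\tau. \tag{7}$$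
Indeed, write $\theta=\frac\tau2(w+w^{-1})$ with $|w|=1$ if $|\theta|\le\tau$, and with $w$ real, $|w|>1$, otherwise. Since $(e^{i\varphi}-w)(e^{i\varphi}-w^{-1})=e^{i\varphi}(2\cos\varphi-w-w^{-1})$, we have $|\tau\cos\varphi-\theta|=\frac\tau2|e^{i\varphi}-w||e^{i\varphi}-w^{-1}|$. The mean of $\log|e^{i\varphi}-w|$ is $\log\max(1,|w|)$, so the integral is $\log\frac\tau2+\log|w|$. (Example: for $\tau=2$, $\theta=0$, (7) is the formula $\frac1\pi\int_0^\pi\log|2\cos\varphi|\,d\varphi=0$.) Applying (7) with $\theta=\pm\tau$, $\int\log\bigl(\pi\sqrt{\tau^2-t^2}\bigr)d\sigma=\log\frac{\pi\tau}2$.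

**Lemma L2.** If $f=(z-1)^{k_1}(z+1)^{k_2}(z-i)^uB_1$ with $k_1+k_2=2M+s$, $|s|\le a$, $0\le u\le a$ and $B_1$ a product of $l\le a$ of the factors of $B$, then
$$\|f\|_2^2\ge c\,2^{2M+s+2u}\,\delta^{2l+1}(l/2e)^l .$$
If moreover $B_1$ contains the $Y$-zero, then $\|f\|_2^2\ge c\,\dfrac{Y^2}l\,2^{2M+s+2u}\,\delta^{2l+1}(l/2e)^l$.

**Proof.** Let $R=\sqrt{2\max(l,1)}\le2\sqrt a$ and $\tau=R\delta$. With $z=-ie^{it}$, Jensen's inequality for the concave function $\log$ gives
$$\|f\|_2^2\ge\frac1{2\pi}\int_{-\tau}^\tau|f|^2\,\pi\sqrt{\tau^2-t^2}\,d\sigma\ge\frac1{2\pi}\cdot\frac{\pi\tau}2\exp\Bigl(\int\log|f|^2d\sigma\Bigr).$$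
We bound the exponent term by term. Put $x=t/\delta$, so $|x|\le R\le2\sqrt a$ and $\int x^2d\sigma=R^2/2$. As $\sigma$ is even, (5) and (6) give
$$\int\log F\,d\sigma=(2M+s)\int\log(2\cos t)\,d\sigma\ge(2M+s)\log2-\frac{R^2}2-1 .$$
Next, $|z-i|=2\cos\frac t2\ge2(1-\frac{t^2}8)$. Since $\log(1-y)\ge-2y$ for $0\le y\le\frac12$, we get $2u\int\log|z-i|\,d\sigma\ge2u\log2-\frac{u}{2}\cdot\frac1{4a^2}\ge2u\log2-1$. For a factor of $B_1$,
$$|z+ie^{i\theta_j}|=2\bigl|\sin\tfrac{t-\theta_j}2\bigr|\ge|t-\theta_j|\Bigl(1-\frac{(t-\theta_j)^2}{24}\Bigr),\qquad\log\Bigl(1-\frac{(t-\theta_j)^2}{24}\Bigr)\ge-\frac{(t-\theta_j)^2}{12}\ge-\frac1{3a^2},$$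
so by (7), $2\int\log|B_1|\,d\sigma\ge2l\log\frac\tau2-\frac{2l}{3a^2}\ge2l\log\frac\tau2-1$. Together, using $\tau=R\delta$ and $R\ge\sqrt2$,
$$\|f\|_2^2\ge c\,\tau\,2^{2M+s+2u}e^{-R^2/2}\Bigl(\frac\tau2\Bigr)^{2l}\ge c\,2^{2M+s+2u}\,\delta^{2l+1}\Bigl(\frac R2\Bigr)^{2l}e^{-R^2/2}.$$
For $l\ge1$, $R^2=2l$ (the maximizer of $R^{2l}e^{-R^2/2}$) gives $(R/2)^{2l}e^{-R^2/2}=(l/2e)^l$. For $l=0$ the expression is $e^{-1}$. If $B_1$ contains the $Y$-zero, then $l\ge1$ and on the support of $\sigma$ we have $|t-\theta_a|\ge\delta(Y-2\sqrt a)\ge\delta Y/2$. So for this one factor the bound $2\log\frac\tau2$ may be replaced by $2\log\frac{\delta Y}2$, which gains the factor $Y^2/R^2=Y^2/(2l)$. $\square$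

**Step 8: an entropy inequality.** *This step makes the final bounds independent of $k$.* For integers $k,l\ge0$ with $k+l=N\ge1$,
$$k^k\,l^l\,2^{-k}\ge(N/3)^N. \tag{8}$$
Indeed, by concavity of $\log$, $\frac kN\log\frac{2N/3}k+\frac lN\log\frac{N/3}l\le\log(\frac23+\frac13)=0$, where a term with $k=0$ or $l=0$ is omitted (then the argument of the last logarithm is $\frac13$ or $\frac23$). Multiplying by $N$ and exponentiating gives (8). For $N=0$ both sides are read as $1$. Equality holds for $k=2$, $l=1$: $4\cdot1\cdot\frac14=1$.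

## Every factorization of $p$ is expensive

Let $p=qr$ with $\deg q,\deg r\le n$. Since $\deg p=2n$, both degrees equal $n$. Rescaling by reciprocal constants does not change $\|q\|_2\|r\|_2$, so
$$q=(z-1)^{k_1}(z+1)^{k_2}(z-i)^\alpha B_1,\qquad r=(z-1)^{2M-k_1}(z+1)^{2M-k_2}(z-i)^{a-\alpha}B_2,$$
with $B=B_1B_2$, $\deg B_1=\beta$. Then $k_1+k_2=n-\alpha-\beta=2M+s$ with $s=a-\alpha-\beta\in[-a,a]$, and the corresponding sum for $r$ is $2M-s$. Thus the lemmas apply to both factors. Interchanging $q$ and $r$ replaces $(\alpha,\beta)$ by $(a-\alpha,a-\beta)$.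

**Step 9: equal counts, $\alpha=\beta=k$.** *The far zero decides.* Interchanging $q$ and $r$ if necessary, $B_1$ contains the $Y$-zero, so $k\ge1$. Lemma L2 for $q$ (with $u=l=k$) and Lemma L1 for $r$ (with $l=v=a-k$) give
$$\|q\|_2^2\ge c\,\frac{Y^2}k\,2^{2M+s+2k}\,\delta^{2k+1}\Bigl(\frac k{2e}\Bigr)^k,\qquad\|r\|_2^2\ge c\,2^{2M-s+2(a-k)}\,\delta^{2(a-k)+1}\Bigl(\frac{a-k}e\Bigr)^{a-k}.$$
Multiply, use $k\le a$, $Y^2=2^a$, and (8) with $N=a$:
$$\|q\|_2^2\|r\|_2^2\ge c\,2^{4M+2a}\delta^{2a+2}\,\frac{Y^2}k\,e^{-a}\,2^{-k}k^k(a-k)^{a-k}\ge c\,2^{4M+2a}\delta^{2a+2}\,\frac{2^a}a\Bigl(\frac a{3e}\Bigr)^a .$$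
Comparing with (4), $\|q\|_2^2\|r\|_2^2\ge c\,a^{-3}\,2^a(\tfrac23)^a\|p\|_1^2=c\,a^{-3}(\tfrac43)^a\|p\|_1^2$.

**Step 10: unequal counts, $\alpha\ne\beta$.** *The mismatch in powers of $\delta$ decides.* Interchanging $q$ and $r$ if necessary, $d=\beta-\alpha\ge1$. Now $q$ has few zeros near $i$ and $r$ has few near $-i$. Lemma L1 for $q$ (with $l=\alpha$, $v=\beta$) and Lemma L2 for $r$ (with $u=a-\alpha$, $l=a-\beta$) give
$$\|q\|_2^2\ge c\,2^{2M+s+2\beta}\,\delta^{2\alpha+1}\Bigl(\frac\alpha e\Bigr)^\alpha,\qquad\|r\|_2^2\ge c\,2^{2M-s+2(a-\alpha)}\,\delta^{2(a-\beta)+1}\Bigl(\frac{a-\beta}{2e}\Bigr)^{a-\beta}.$$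
By (8) applied to $k=a-\beta$, $l=\alpha$, $N=a-d$,
$$\|q\|_2^2\|r\|_2^2\ge c\,2^{4M+2a+2d}\,\delta^{2a+2-2d}\Bigl(\frac{a-d}{3e}\Bigr)^{a-d}.$$
For $d<a$, $\bigl(\frac a{a-d}\bigr)^{a-d}=\bigl(1+\frac d{a-d}\bigr)^{a-d}\le e^d$, so $(a-d)^{a-d}\ge a^{a-d}e^{-d}$; for $d=a$ this is clear. Thus $\bigl(\frac{a-d}{3e}\bigr)^{a-d}\ge\bigl(\frac a{3e}\bigr)^a\bigl(\frac3a\bigr)^d$. With $\delta^{-2}=M$ and (4),
$$\frac{\|q\|_2^2\|r\|_2^2}{\|p\|_1^2}\ge\frac c{a^2}(4M)^d\Bigl(\frac3a\Bigr)^d\Bigl(\frac23\Bigr)^a=\frac c{a^2}\Bigl(\frac{12M}a\Bigr)^d\Bigl(\frac23\Bigr)^a .$$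
Since $\frac{12M}a\ge12a2^a\ge1$ and $d\ge1$, this is at least $\frac c{a^2}\cdot12a\,2^a(\frac23)^a\ge\frac ca(\frac43)^a$.

In both cases
$$\|q\|_2\|r\|_2\ge c\,a^{-3/2}(4/3)^{a/2}\|p\|_1. \tag{9}$$

**Step 11: from $a$ to $n$.** *This step covers all $n$ and finishes Theorem 1.* Given a large $n$, let $a$ be the largest integer with $a\equiv n\pmod2$ and $2a^22^a+a\le n$, and let $M=(n-a)/2$. Then $M$ is an integer, $M\ge a^22^a$, $n=2M+a$, and $a\ge8$ once $n$ is large. Since $2^a\le n$, $a\le C\log n$. By maximality $2(a+2)^22^{a+2}+a+2>n$, so $a^22^a\ge cn$ and $2^a\ge cn/(\log n)^2$. As $(4/3)^{a/2}=(2^a)^\gamma$, (9) gives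
$$C_n\ge c(\log n)^{-3/2}(2^a)^\gamma\ge c\,n^\gamma(\log n)^{-3/2-2\gamma}\ge c\,n^\gamma(\log n)^{-2},$$
because $2\gamma=\log_2\frac43<\frac12$ (that is, $\frac43<\sqrt2$). For the remaining bounded range of $n\ge2$ use $C_n\ge1$ and decrease $c$. The polynomials used for large $n$ have exact degree $2n$ and all their zeros on $\mathbb T$. This proves Theorem 1. $\blacksquare$

## Random splitting along a Hilbert curve

It remains to prove $C_n\le Kn^\kappa$ for zeros anywhere in $\mathbb C\cup\{\infty\}$. For $p=0$ there is nothing to do, so let $p\ne0$, and use Steps A and B: points $w_1,\dots,w_{2n}$ in the closed unit disk, the set $E$, and (1)–(3). Alternation used the cyclic order of the circle. In the disk we pair zeros that are close together and separate each pair by a fair coin.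

**Step D: coins.** *This step reduces the theorem to finding a good pairing.* Group the $w_j$ into pairs $(w_i',w_i'')$, $1\le i\le n$, and give one element of each pair to $q$, the other to $r$, according to independent fair signs $\varepsilon_i$. With $x_i(\zeta)=\log\frac{|\zeta-w_i'|}{|\zeta-w_i''|}$ we have $u=\sum_i\varepsilon_ix_i$ on $E$, so $\mathbb E e^u=\mathbb E e^{-u}=\prod_i\cosh x_i$, and (3) gives
$$\mathbb E\int_E(|q|^2+|r|^2)\,dm=2\int_E|p|\prod_i\cosh x_i\,dm\le2\Lambda\|p\|_1,\qquad\Lambda=\sup_{\zeta\in E}\prod_i\cosh x_i(\zeta).$$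
Some choice of signs does at least as well as the average. For it, (2) gives
$$\|q\|_2\|r\|_2\le\tfrac12\bigl(\|q\|_2^2+\|r\|_2^2\bigr)\le\int_E(|q|^2+|r|^2)\,dm\le2\Lambda\|p\|_1 .$$
We need a pairing with $\Lambda\le Kn^\kappa$.

**Step E: the pairing.** *This step produces close pairs that do not crowd.* A 4-adic interval of level $l$ is one of the $4^l$ intervals $[j4^{-l},(j+1)4^{-l}]$ in $[0,1]$. By the standard properties of Hilbert's curve (H. Sagan, *Space-Filling Curves*, Springer 1994, Ch. 2), scaled to $[-1,1]^2$, there is a continuous surjection $\Gamma:[0,1]\to[-1,1]^2$ such that, for each $l\ge0$, the $4^l$ intervals of level $l$ are mapped onto the $4^l$ distinct closed grid squares of side $2^{1-l}$, and consecutive intervals are mapped onto squares sharing a side. For $l=1$, the four quarters of $[0,1]$ fill the four unit squares around the origin, one after the other, each next to the previous one. If $4^{-l-1}<|s-t|\le4^{-l}$, then $s,t$ lie in the same or in consecutive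 intervals of level $l$, so $|\Gamma(s)-\Gamma(t)|\le\sqrt5\,2^{1-l}$, the diagonal of two adjacent squares. Squaring, $|\Gamma(s)-\Gamma(t)|^2\le20\cdot4^{-l}$, hence
$$|\Gamma(s)-\Gamma(t)|^2\le80\,|s-t| . \tag{10}$$
Choose $s_j$ with $\Gamma(s_j)=w_j$ and number the points so that $s_1\le\dots\le s_{2n}$. Let the $i$-th pair be $(w_{2i-1},w_{2i})$ and $I_i=[s_{2i-1},s_{2i}]$. The $I_i$ have disjoint interiors, and $d_i=|w_{2i-1}-w_{2i}|$ satisfies $d_i^2\le80|I_i|$.

**Step F: the scales around a point $\zeta$.** *This step sets up the counting.* Fix $\zeta\in E$. Let $\rho_i\le\rho_i'$ be the smaller and larger of the distances from $\zeta$ to the two points of pair $i$; both lie in $[\eta,2]$. Since $e^{|x_i|}=\rho_i'/\rho_i$ and $\rho_i'-\rho_i\le d_i$,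
$$\cosh x_i=1+\frac{(\rho_i'-\rho_i)^2}{2\rho_i\rho_i'},\qquad\log\cosh x_i\le\min\Bigl\{\frac{d_i^2}{2\rho_i\rho_i'},\ \log\frac{\rho_i'}{\rho_i}\Bigr\}. \tag{11}$$
Let $K_0=\lceil\log_2(1/\eta)\rceil$, so $2^{-K_0}\le\eta$. For $k\ge0$ let $\Delta_k$ be the closed disk of radius $2^{1-k}$ about $\zeta$, and let $\mathcal J_k$ be the set of 4-adic intervals $J$ of level $\max(k-1,0)$ such that $\Gamma(J)$ meets $\Delta_k$. We need three facts.

1. $|\mathcal J_k|\le9$. For $k\ge1$ the squares have side $2^{2-k}=\operatorname{diam}\Delta_k$, and on each axis the projection of $\Delta_k$, a closed interval of that length, meets at most three closed grid intervals of the same length. For $k=0$ there is one interval.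
2. $|J|\le4^{1-k}$ for $J\in\mathcal J_k$.
3. For a given $J$, at most two of the $I_i$ meet $J$ without being contained in $J$. Such an $I_i$ contains an endpoint of $J$ together with a one-sided neighborhood of it outside $J$, and since the interiors are disjoint, each endpoint serves at most one $I_i$.

If the nearer point of pair $i$ lies in $\Delta_k$, its parameter lies in some $J\in\mathcal J_k$, so $I_i$ meets $J$.

**Step G: light pairs, $\rho_i'\le16\rho_i$.** *For these the quadratic bound in (11) is summed by length.* For each light pair choose $0\le k\le K_0$ with $2^{-k}\le\rho_i\le2^{1-k}$; this is possible since $\rho_i\in[\eta,2]\subset[2^{-K_0},2]$. The nearer point lies in $\Delta_k$. Fix $k$. The pairs with $I_i$ contained in some $J\in\mathcal J_k$ have $\sum|I_i|\le9\cdot4^{1-k}$, and $\rho_i\rho_i'\ge4^{-k}$, so they contribute at most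
$$\sum\frac{80|I_i|}{2\cdot4^{-k}}\le40\cdot4^k\cdot9\cdot4^{1-k}=1440 .$$
By facts 1 and 3 there are at most $18$ other pairs, each contributing at most $\log16$. Summing over $k$, the light pairs contribute at most $(K_0+1)(1440+18\log16)$.

**Step H: heavy pairs, $\rho_i'>16\rho_i$.** *For these the logarithmic bound in (11) is counted scale by scale.* Let $N_i$ be the number of integers $k'\ge0$ with $\rho_i\le2^{1-k'}<\rho_i'/4$. Since $\rho_i'/4\le\frac12$, every integer power of $2$ in $[\rho_i,\rho_i'/4)$ is $2^{1-k'}$ with $k'\ge2$, so the condition $k'\ge0$ excludes nothing. Put $\lambda=\log_2\frac{\rho_i'}{4\rho_i}>2$. A half-open interval of length $\lambda$ contains at least $\lfloor\lambda\rfloor$ integers, so $N_i\ge\lfloor\lambda\rfloor\ge2$, and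
$$\log_2\frac{\rho_i'}{\rho_i}=\lambda+2\le\lfloor\lambda\rfloor+3\le N_i+3\le\tfrac52N_i .$$
Consider one $k'$ counted for pair $i$. From $2^{1-k'}\ge\rho_i\ge\eta\ge2^{-K_0}$ we get $k'\le K_0+1$. The nearer point lies in $\Delta_{k'}$, so its parameter lies in some $J\in\mathcal J_{k'}$. The square $\Gamma(J)$ meets $\Delta_{k'}$ and has diameter $\sqrt2\,2^{2-k'}$, so its points are within $2^{1-k'}(1+2\sqrt2)<4\cdot2^{1-k'}$ of $\zeta$, whereas $\rho_i'>4\cdot2^{1-k'}$. Hence the farther point is not in $\Gamma(J)$, and $I_i\not\subset J$. By facts 1 and 3 at most $18$ pairs are counted for each $k'$. So $\sum_iN_i\le18(K_0+2)$, and the heavy pairs contribute at most $\frac52\log2\cdot18(K_0+2)$.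

**Step I: adding up.** *This step finishes Theorem 2.* By Steps G and H, for every $\zeta\in E$,
$$\log\prod_i\cosh x_i(\zeta)\le C(K_0+2)\le C'(1+\log n),$$
since $K_0\le1+\log_2\bigl(2n(n+1)\bigr)$. Hence $\Lambda\le e^{C'}n^{C'}$, and Step D gives $\|q\|_2\|r\|_2\le2e^{C'}n^{C'}\|p\|_1$ for every $p$ of degree at most $2n$. Thus $C_n\le Kn^\kappa$ with absolute $K,\kappa$. The statement about zeros on $\mathbb T$ was proved in Step C. $\blacksquare$
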